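# Absorbing families of isotropic subspaces and compactness of c-minimal balanced groups

## 1. Absorbing families

Fix a prime $p$ and let $V_p=\mathbb F_p^{(\omega)}$, the $\mathbb F_p$-vector space of countably infinite dimension. A subgroup of $V_p$ is the same as a subspace, and a subspace is infinite exactly when it is infinite-dimensional. For an $\mathbb F_p$-space $V$ let $\mathrm{Alt}(V)$ be the space of alternating bilinear forms $\beta:V\times V\to\mathbb F_p$ (so $\beta(v,v)=0$ for all $v$). A subspace $W$ is *isotropic* for $\beta$ if $\beta$ vanishes on $W\times W$.

**Definition (directed, absorbing).** A family $\mathcal F$ of infinite subgroups of an abelian group is *directed* if it is nonempty and for all $W,W'\in\mathcal F$ there is $W''\in\mathcal F$ with $W''\subseteq W\cap W'$. Let $V\cong V_p$ and $\mathcal B\subseteq\mathrm{Alt}(V)$. A family $\mathcal F$ of infinite subspaces of $V$ *absorbs* $\mathcal B$ if $\mathcal F$ is directed, every finite-codimensional subspace of $V$ contains a member of $\mathcal F$, and every $\beta\in\mathcal B$ vanishes on $W\times W$ for some $W\in\mathcal F$.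

The condition on finite-codimensional subspaces costs nothing. Given a directed $\mathcal F$ satisfying the last condition, pass to all $W\cap V'$ with $W\in\mathcal F$ and $V'$ of finite codimension. These are still infinite, because $W$ is infinite-dimensional.

Let us try to absorb by hand.

*One form.* Let $\beta\in\mathrm{Alt}(V_p)$ and let $U\subseteq V_p$ be an infinite subspace. Choose $w_0,w_1,\dots\in U$ recursively with $\beta(w_i,w_n)=0$ for $i<n$ and $w_n\notin\mathrm{span}(w_0,\dots,w_{n-1})$. This is possible: the $n$ linear conditions cut out an infinite-dimensional subspace of $U$, which is not contained in a finite-dimensional space. Then $W=\mathrm{span}\{w_n\}$ is an infinite subspace of $U$, isotropic for $\beta$.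

*Countably many forms $\beta_0,\beta_1,\dots$.* Use the one-form step to get $V_p\supseteq W_0\supseteq W_1\supseteq\cdots$, all infinite, with $W_n$ isotropic for $\beta_n$. The family of all $W_n\cap V'$, with $V'$ of finite codimension, absorbs $\{\beta_n\}$.

*Uncountably many forms.* Continuing the decreasing chain stops at stage $\omega$, since $\bigcap_nW_n$ can be $0$ (think of $W_n=\mathrm{span}\{e_i:i\ge n\}$). We did not need a chain, only a directed family, so the failure is not final. But now something has to be done, and the hardest instance is to absorb all forms at once:

> $(A_p)$: some family absorbs $\mathrm{Alt}(V_p)$.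

Note that no single infinite $W$ is isotropic for all forms: two independent vectors are separated by some form. So the family must really shrink.

What is this for? A question about compactness of topological groups turns out to be equivalent, in ZFC, to "$(A_p)$ for all primes $p$". Moreover $(A_p)$ is true under some set-theoretic hypotheses and false under others, so the question about groups is independent of ZFC. The rest of the lecture explains and proves this.

## 2. c-minimal balanced groups and the statements

All topological groups are Hausdorff.

**Definition (minimal, c-minimal).** A topological group $(G,\tau)$ is *minimal* if there is no Hausdorff group topology on $G$ strictly coarser than $\tau$. It is *c-minimal* if every closed subgroup of $G$ is minimal.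

Compact groups are c-minimal: a Hausdorff topology coarser than a compact one equals it. The discrete group $\mathbb Z$ is not minimal, since the $p$-adic topology, with the subgroups $p^n\mathbb Z$ as base at $0$, is Hausdorff and not discrete.

**Definition (locally solvable).** A group is *locally solvable* if every finitely generated subgroup is solvable. This passes to subgroups and quotients.

**Definition (balanced).** A topological group is *balanced* (SIN) if its left and right uniformities coincide, equivalently if the identity has a base of neighborhoods invariant under conjugation.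

Abelian groups, discrete groups and compact groups are balanced. So is every group with an open central subgroup, because all subsets of the center are invariant. The group of maps $x\mapsto ax+b$ of $\mathbb R$ ($a>0$) is not: conjugating the translation by $b$ with the scaling by $a$ gives the translation by $ab$, so an invariant neighborhood of the identity contains a full half-line of translations and lies in no compact set. Being balanced passes to subgroups and to quotients (take traces and images of invariant neighborhoods).

**The question** (Wenfei Xi and Menachem Shlossberg, "C-Minimal topological groups", arXiv:2010.03208 (2020)). Let $G$ be a locally compact, locally solvable, c-minimal balanced group. Is $G$ compact?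

We shall quote one known result: *a locally compact c-minimal connected group is compact.*

Further notation: $[x,y]=xyx^{-1}y^{-1}$; $\mathbb T=\mathbb R/\mathbb Z$ and $\|t\|$ is the distance from $t\in\mathbb T$ to $0$; $\chi(G)$ is the *character* of $G$, the least size of a neighborhood base at $1$ (so $\chi(G)\le\aleph_0$ for metrizable $G$); $\mathfrak c=2^{\aleph_0}$.

**Definition (the cardinal $\mathfrak p$).** An infinite set $X$ is an infinite *pseudo-intersection* of a family of sets if $X\setminus F$ is finite for every member $F$. The cardinal $\mathfrak p$ is the least size of a family of subsets of a countably infinite set all of whose finite intersections are infinite and which has no infinite pseudo-intersection.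

For a countable family $F_0,F_1,\dots$ with infinite finite intersections, pick distinct $x_n\in F_0\cap\dots\cap F_n$; then $\{x_n\}$ is a pseudo-intersection. So $\aleph_1\le\mathfrak p$, and one has $\mathfrak p\le\mathfrak c$. CH gives $\mathfrak p=\mathfrak c$ at once, and MA gives it as well.

Let $m$ be the coin-tossing measure on $2^\omega$. The following statement concerns arbitrary, possibly non-measurable, functions.

> $(E)$: for every $f:2^\omega\to2^\omega$ there is a Borel probability $\lambda$ on $2^\omega\times2^\omega$ whose first marginal is $m$ and such that every Borel set of positive $\lambda$-measure meets the graph of $f$.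

For Borel $f$ such a $\lambda$ always exists: take the image of $m$ under $x\mapsto(x,f(x))$. It can also exist for very non-measurable $f$. Let $A\subseteq2^\omega$ be a Bernstein set, so that $A$ and its complement meet every Borel set of positive measure, and let $f$ take the value $c_1$ on $A$ and $c_0$ off $A$. Then $\lambda=m\times\frac12(\delta_{c_0}+\delta_{c_1})$ works: if $\lambda(D)>0$, one of the sections $\{x:(x,c_i)\in D\}$ has positive measure, hence meets $f^{-1}(c_i)$.

**Theorem 1 (ZFC).** The following are equivalent: (a) every locally compact, locally solvable, c-minimal balanced group is compact; (b) every locally compact, nilpotent of class $\le2$, c-minimal balanced group is compact; (c) $(A_p)$ holds for every prime $p$.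

**Theorem 2 (ZFC).** A locally compact, locally solvable, c-minimal balanced group with $\chi(G)\le\mathfrak p$ (e.g. metrizable) is compact. If $\mathfrak p=\mathfrak c$, then (a) holds.

**Theorem 3.** (i) $(E)$ implies that $(A_p)$ fails for every $p$. (ii) $(E)$ holds after adding $\aleph_2$ random reals to a model of CH. So (a) and (b) fail there. In that model there is a non-compact example with $\chi(G)=\mathfrak p^+=\aleph_2$, so the bound $\chi(G)\le\mathfrak p$ in Theorem 2 cannot in general be replaced by $\chi(G)\le\mathfrak p^+$.

**Corollary.** If ZFC is consistent, the statement "every locally compact, locally solvable, c-minimal balanced group is compact" is independent of ZFC.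

The examples in Theorem 3(ii) are nilpotent of class 2 with a compact open central subgroup.

## 3. Bohr topologies, and how a commutator form blocks them

To prove compactness, we must show that a non-compact $G$ of the given kind is not c-minimal, that is, we must produce coarser topologies.

*Discrete abelian groups.* Let $V$ be infinite, abelian and discrete. The sets $\{v:\|\psi(v)\|<\varepsilon\ \forall\psi\in\Psi\}$, for finite sets $\Psi$ of characters and $\varepsilon>0$, form a base at $0$ of a group topology, the Bohr topology. It is Hausdorff because characters separate points. It is not discrete: among infinitely many points of $V$, two have images in the compact group $\mathbb T^\Psi$ at distance $<\varepsilon$ in each coordinate, and their difference is a nonzero element of the basic set. So $V$ is not minimal. In the same way $V\times K$, with $K$ compact, is not minimal: take the Bohr topology on $V$ and leave $K$ alone.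

*The first attempt in general.* If $G$ has a compact open normal $K$ with $V=G/K$ infinite abelian, one would like to do the same: keep the topology of $K$ (there is no choice, since a coarser Hausdorff topology on $K$ agrees with the given one) and let neighborhoods of $1$ project to Bohr neighborhoods of $0$ in $V$. Here is where it stops. Let $\beta$ be the form on $V_p$ with $\beta(e_{2i},e_{2i+1})=1=-\beta(e_{2i+1},e_{2i})$ and all other values on basis pairs $0$. Let $G=V_p\times\mathbb F_p$ (discrete) with
$$(v,z)(w,y)=(v+w,\;z+y+\beta^+(v,w)),$$
where $\beta^+$ is bilinear, $\beta^+(e_i,e_j)=\beta(e_i,e_j)$ for $i<j$, and $\beta^+(e_i,e_j)=0$ otherwise. Then $[(v,z),(w,y)]=(0,\beta(v,w))$ (this is computed in Section 7). In any group topology keeping $K=\mathbb F_p$ discrete, continuity of the commutator gives a neighborhood $P$ of $1$ with $\beta=0$ on $\pi(P)\times\pi(P)$, where $\pi:G\to V_p$ is the projection. If $\pi(P)$ contains a Bohr neighborhood, it contains a finite-codimensional subspace $V'$, because every character of $V_p$ has a kernel of finite codimension. So $V'$ would be isotropic. But $\beta$ is nondegenerate, so $V'^{\perp}=\{v:\beta(v,V')=0\}$ embeds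 in the dual of $V_p/V'$ by $v\mapsto\beta(v,\cdot)$. Thus $V'^\perp$ is finite, while $V'\subseteq V'^{\perp}$ is infinite. Contradiction.

*The way past this point.* Do not ask neighborhoods to project onto Bohr neighborhoods of $V$. Take an infinite isotropic $W$, say $W=\mathrm{span}\{e_{2i}\}$. Its preimage $\pi^{-1}(W)$ is an infinite abelian normal subgroup of $G$. Put the Bohr topology on $\pi^{-1}(W)$ and declare $\pi^{-1}(W)$ open. Conjugations permute the characters of $\pi^{-1}(W)$, so this is a group topology on $G$, Hausdorff and not discrete. The neighborhoods are now small in $V$, of infinite index, but still infinite.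

In general there are many commutator forms. Each small quotient of $K$ contributes some, and continuity of all of them must be arranged at once by a single filter of neighborhoods. That is why directed families of isotropic subspaces enter. We now do this in full.

## 4. The coarser topology attached to adapted subgroups

Throughout this section $G$ (topology $\tau$) is balanced with a compact open normal subgroup $K$ such that $V=G/K$ is abelian, and $\pi:G\to V$ is the projection. Let $\mathcal N$ be a downward directed family of closed subgroups of $K$, normal in $G$, such that every neighborhood of $1$ contains a member. For $N\in\mathcal N$ put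
$$E_N=\{g\in G:[g,k]\in N\ \ \forall k\in K\}.$$
This is the preimage of the centralizer of $K/N$ in $G/N$. So it is a closed normal subgroup of $G$ containing $N$, and $E_{N'}\subseteq E_N$ if $N'\subseteq N$. Put $Z_N=(E_N\cap K)/N$. This is the center of $K/N$, and since elements of $E_N/N$ commute with $K/N$, it is central in $E_N/N$.

For a subgroup $W\le V$ put $A_{N,W}=E_N\cap\pi^{-1}(W)\supseteq N$. If $W\subseteq\pi(E_N)$, then $\pi(A_{N,W})=W$. Since $K\subseteq\pi^{-1}(W)$, always $A_{N,W}\cap K=E_N\cap K$.

**Definition (adapted).** $W$ is *$N$-adapted* if $W$ is infinite, $W\subseteq\pi(E_N)$ and $A_{N,W}/N$ is abelian. Infinite subgroups of $N$-adapted groups are $N$-adapted.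

*Example.* If $K$ is central, then $E_N=G$ for all $N$. In the group of Section 3 with $N=1$, a subspace $W$ is adapted iff it is infinite and isotropic. For an example with $E_N\ne G$, let $v\in V_2$ act on $K=\mathbb Z/3$ by the sign $(-1)^{v_0}$, where $v_0$ is the first coordinate, and let $G=K\rtimes V_2$, discrete. For $N=1$, $E_N$ is the centralizer of $K$, namely $K\times\{v:v_0=0\}$, and $\pi(E_N)$ has index $2$ in $V_2$.

**Proposition 4.** If there is a directed family $\mathcal F$ of infinite subgroups of $V$ containing an $N$-adapted member for each $N\in\mathcal N$, then $G$ is not minimal.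

*Proof.* For $N\in\mathcal N$, an $N$-adapted $W\in\mathcal F$, a finite set $\Psi$ of continuous characters $\psi:A_{N,W}\to\mathbb T$ trivial on $N$, $\varepsilon>0$, and a symmetric $G$-invariant open neighborhood $U\subseteq K$ of $1$, let
$$Y=\{y\in A_{N,W}:\|\psi(y)\|<\varepsilon\ \forall\psi\in\Psi\},\qquad O(N,W,\Psi,\varepsilon,U)=YU.$$
Since $G$ is balanced and $K$ is open and normal, the sets $U$ form a neighborhood base at $1$ for $\tau$.

**Step 1: the sets $O$ are a neighborhood base at $1$ of a group topology $\tau'$.** The purpose is to check the four standard axioms. All sets contain $1$.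

*Intersections.* Given data $N_i,W_i,\Psi_i,\varepsilon_i,U_i$ for $i=1,2$, choose $N\in\mathcal N$ with $N\subseteq N_1\cap N_2$, an $N$-adapted $W_3\in\mathcal F$, and $W\in\mathcal F$ with $W\subseteq W_1\cap W_2\cap W_3$ (directedness, used twice). Then $W$ is $N$-adapted as an infinite subgroup of $W_3$. Also $E_N\subseteq E_{N_i}$, so $A_{N,W}\subseteq A_{N_i,W_i}$. The characters in $\Psi_i$, restricted to $A_{N,W}$, are trivial on $N\subseteq N_i$. So $O(N,W,(\Psi_1\cup\Psi_2)|_{A_{N,W}},\min\varepsilon_i,U_1\cap U_2)$ is one of our sets and lies in both given ones.

*Products.* Since $U$ is invariant, $Uy=yU$ for all $y$, so $(YU)(YU)=YY\,UU$. Halve $\varepsilon$ and choose $U'$ with $U'U'\subseteq U$: the new set $O'$ satisfies $O'O'\subseteq O$, because $\|\psi(yy')\|\le\|\psi(y)\|+\|\psi(y')\|$.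

*Inverses.* $Y=Y^{-1}$ and $U=U^{-1}$, so $(YU)^{-1}=UY=YU$.

*Conjugation.* Let $g\in G$. Then $gA_{N,W}g^{-1}=A_{N,W}$, since $E_N$ is normal and $V$ is abelian. Hence $\psi^g(y)=\psi(gyg^{-1})$ is again a continuous character of $A_{N,W}$, trivial on $N$ because $N$ is normal in $G$. If $\|\psi^g(y)\|<\varepsilon$ for all $\psi\in\Psi$, then $gyg^{-1}\in Y$. As $gUg^{-1}=U$, we get $g\,O(N,W,\{\psi^g\}_{\psi\in\Psi},\varepsilon,U)\,g^{-1}\subseteq O(N,W,\Psi,\varepsilon,U)$.

**Step 2: $\tau'\subseteq\tau$.** We need each $O$ to be a $\tau$-neighborhood of $1$, and indeed $O\supseteq U$.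

**Step 3: $\tau'$ is Hausdorff.** It suffices to find, for each $x\ne1$, a set $O\not\ni x$.

*Case $x\notin K$.* Fix any $N\in\mathcal N$ and an $N$-adapted $W\in\mathcal F$. Since $U\subseteq K$, $\pi(O)\subseteq W$, so we are done unless $\pi(x)\in W$. Assume this. Take a character $\theta$ of the discrete group $W$ with $\theta(\pi(x))\ne0$, and put $\psi=\theta\circ\pi$ on $A_{N,W}$, $\varepsilon=\|\theta(\pi(x))\|$. This $\psi$ is continuous and trivial on $N\subseteq K$. If $x=yu\in O(N,W,\{\psi\},\varepsilon,U)$, then $\pi(y)=\pi(x)$ and $\|\psi(y)\|=\varepsilon$, contradicting $y\in Y$.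

*Case $x\in K$.* Take a symmetric invariant open $U_0\subseteq K$ with $x\notin U_0^3$, then $N\in\mathcal N$ with $N\subseteq U_0$, and an $N$-adapted $W\in\mathcal F$. The group $Z_N$ is compact abelian, so finitely many of its continuous characters and some $\varepsilon>0$ define a neighborhood of $1$ in $Z_N$ contained in $U_0N/N$. These characters extend to the abelian group $A_{N,W}/N$ because $\mathbb T$ is divisible. The extensions are continuous, because they are continuous on $Z_N=(A_{N,W}\cap K)/N$, which is an open subgroup of $A_{N,W}/N$. This is where adaptedness is used. Let $\Psi$ be the set of the corresponding characters of $A_{N,W}$ and $U=U_0$. If $x=yu\in O$, then $y=xu^{-1}\in K$, so $yN\in Z_N$ and $y\in U_0N\subseteq U_0^2$. Hence $x\in U_0^3$, a contradiction.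

**Step 4: $\tau'\ne\tau$.** We show that $K$, which is $\tau$-open, is not $\tau'$-open. Let $O$ be given. As $\pi(A_{N,W})=W$ is infinite, pick infinitely many $a_i\in A_{N,W}$ with distinct $\pi(a_i)$. By the pigeonhole principle in the compact group $\mathbb T^\Psi$ there are $i\ne j$ with $\|\psi(a_ia_j^{-1})\|<\varepsilon$ for all $\psi\in\Psi$. Then $a_ia_j^{-1}\in Y\subseteq O$ and $a_ia_j^{-1}\notin K$. So no $O$ is contained in $K$. $\square$

## 5. Finite orbits of characters and the index of $E_NK$

To apply Proposition 4 we need a family $\mathcal N$ with $\pi(E_N)$ large. This is where "balanced" and "locally solvable" do their work.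

**Lemma 5.** Let $\Gamma$ be balanced and $M$ a compact normal subgroup. Every $\Gamma$-orbit (by conjugation) on the set of irreducible characters of $M$ is finite.

*Proof.* Let $\chi$ be an irreducible character and $\chi_g(x)=\chi(gxg^{-1})$ for $g\in\Gamma$. Each $\chi_g$ is an irreducible character of $M$, as conjugation by $g$ is a topological automorphism of $M$. The family is equicontinuous: given $\varepsilon>0$, uniform continuity of $\chi$ gives a neighborhood of $1$ in $M$ such that $|\chi(xv)-\chi(x)|<\varepsilon$ for all $x\in M$ and all $v$ in it. Since $\Gamma$ is balanced, we may shrink it to a $\Gamma$-invariant one. Then $|\chi_g(xv)-\chi_g(x)|=|\chi(gxg^{-1}\cdot gvg^{-1})-\chi(gxg^{-1})|<\varepsilon$ for all $g$. The family is also bounded by $\chi(1)$. By Ascoli it is relatively compact in $C(M)$. Distinct irreducible characters are orthonormal, so they have $L^2$-distance $\sqrt2$ and uniform distance $\ge\sqrt2$. A relatively compact set contains only finitely many points at mutual distance $\ge\sqrt2$. $\square$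

**Lemma 6.** Let $G$ be balanced, locally solvable, with compact open normal subgroup $K$.

1. Every neighborhood of $1$ contains a closed $N\le K$, normal in $G$, with $K/N$ a Lie group. The set of all such $N$ is closed under finite intersections.
2. For each such $N$, $E_NK$ has finite index in $G$.

*Proof of (1).* For an irreducible unitary representation $\rho$ of $K$ put $N_\rho=\bigcap_{g\in G}\ker(\rho\circ\mathrm{conj}_g)$, where $\mathrm{conj}_g(x)=gxg^{-1}$. This is closed and normal in $G$. The kernel of a unitary representation with character $\chi$ is $\{x:\chi(x)=\chi(1)\}$, since a unitary matrix of size $d$ with trace $d$ is the identity. So kernels depend only on characters, and by Lemma 5 $N_\rho$ is an intersection of finitely many kernels. Hence the compact group $K/N_\rho$ embeds in a finite product of unitary groups and is Lie. By Peter–Weyl $\bigcap_\rho N_\rho=1$, so by compactness of $K$ every neighborhood of $1$ contains a finite intersection of groups $N_\rho$. Finally, if $K/N$ and $K/N'$ are Lie, then $K/(N\cap N')$ embeds as a closed subgroup of $K/N\times K/N'$, so it is Lie.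

*Proof of (2).* Put $\Gamma=G/N$, $L=K/N$, $T=L_0$ (the identity component), $F=L/T$, a finite group. Then $\Gamma$ is balanced and locally solvable, and $E_N/N=C_\Gamma(L)$. We must show that $L\,C_\Gamma(L)$ has finite index in $\Gamma$: up to finite index, $\Gamma$ acts on $L$ by inner automorphisms of $L$.

**Step 1: $T$ is a torus.** This makes $\widehat T$ finitely generated. A non-abelian compact connected Lie group contains a copy of $SU(2)$ or $SO(3)$, hence a free group of rank $2$, which is not solvable. As $T$ is locally solvable, it is abelian, so a torus, $\widehat T\cong\mathbb Z^d$.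

**Step 2: a finite-index subgroup acts trivially on $T$ and on $F$.** This will turn the action into cocycles. $T$ is characteristic in $L$, so normal in $\Gamma$. By Lemma 5 the orbits of $\Gamma$ on $\widehat T$ are finite. The stabilizers of $d$ generators intersect in a finite-index subgroup, which fixes every character of $T$ and hence centralizes $T$. So $C_\Gamma(T)$ has finite index. As $F$ is a finite normal subgroup of $\Gamma/T$, its centralizer has finite index in $\Gamma/T$, so $\{g\in\Gamma:[g,L]\subseteq T\}$ has finite index. Let $\Gamma_1$ be the intersection of these two subgroups. It contains $T$, as $T$ is abelian and normal.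

**Step 3: the homomorphism $g\mapsto c_g$.** The purpose is to measure how far $g\in\Gamma_1$ is from centralizing $L$. For $g\in\Gamma_1$ and $x\in L$ put $c_g(x)=gxg^{-1}x^{-1}\in T$. Then
$$c_g(xy)=gxg^{-1}\,(gyg^{-1}y^{-1})\,x^{-1}=c_g(x)\cdot x\,c_g(y)\,x^{-1}.$$
Because $g$ centralizes $T$, $c_g(t)=1$ for $t\in T$, so $c_g(xt)=c_g(x)$, and $c_g$ is a function on $F$. It is a crossed homomorphism for the conjugation action of $F$ on $T$. Moreover
$$c_{gh}(x)=g\,c_h(x)\,x\,g^{-1}x^{-1}=\bigl(g\,c_h(x)\,g^{-1}\bigr)\bigl(gxg^{-1}x^{-1}\bigr)=c_h(x)\,c_g(x).$$
So $g\mapsto c_g$ is a homomorphism from $\Gamma_1$ to the group $Z^1(F,T)$ of crossed homomorphisms, a closed subgroup of $T^F$. Let $B^1=\{c_t:t\in T\}$. It is a compact subgroup, the continuous image of $T$.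

**Step 4: $Z^1/B^1$ is finite.** This bounds the non-inner part. Let $c\in Z^1$ and $s=\prod_{y\in F}c(y)$. Multiplying $c(xy)=c(x)\cdot xc(y)x^{-1}$ over $y\in F$ gives $s=c(x)^{|F|}\,xsx^{-1}$, so $c(x)^{|F|}=s\,xs^{-1}x^{-1}=c_s(x)$. Thus $c^{|F|}=c_s\in B^1$. So $Z^1/B^1$ is a compact abelian Lie group of finite exponent. Its identity component is a torus of finite exponent, hence trivial, so $Z^1/B^1$ is finite.

**Step 5: conclusion.** By Step 4, $\Gamma_2=\{g\in\Gamma_1:c_g\in B^1\}$ has finite index in $\Gamma_1$, hence in $\Gamma$. If $c_g=c_t$ with $t\in T$, then $c_{t^{-1}g}=1$, i.e. $t^{-1}g\in C_\Gamma(L)$. So $\Gamma_2\subseteq L\,C_\Gamma(L)=E_NK/N$. $\square$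

## 6. Reduction to $G/K\cong V_p$ and the commutator forms

Let $G,K,N$ be as in Lemma 6 and suppose that $V=G/K$ is abelian. Then $[E_N,E_N]\subseteq E_N\cap K$, and $Z_N$ is central in $E_N/N$ with quotient $E_N/(E_N\cap K)\cong\pi(E_N)$. In a group with a central subgroup and abelian quotient, the commutator depends only on classes modulo the central subgroup and is bimultiplicative. So commutators induce an alternating bimultiplicative map
$$\kappa_N:\pi(E_N)\times\pi(E_N)\to Z_N .$$
For a subgroup $W\le\pi(E_N)$, the group $A_{N,W}/N$ maps onto $W$ with kernel $Z_N$. So an infinite $W\le\pi(E_N)$ is $N$-adapted iff $\kappa_N$ is trivial on $W\times W$.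

**Proposition 7.** Let $G$ be locally compact, locally solvable, c-minimal, balanced and non-compact. Then $G$ has a closed subgroup $G'$, again locally compact, locally solvable, c-minimal, balanced and non-compact, with a compact open normal subgroup $K$ such that $G'/K\cong V_p$ for some prime $p$.

*Proof.* All four properties (locally compact, locally solvable, c-minimal, balanced) pass to closed subgroups.

**Step 1: a compact open normal subgroup.** We want to reduce to a discrete quotient. The identity component $G_0$ is locally compact, connected and c-minimal, so compact by the quoted result. $G/G_0$ is totally disconnected, locally compact and balanced. By van Dantzig it has a compact open subgroup $U$. If $O\subseteq U$ is a conjugation-invariant neighborhood of $1$, then $\langle O\rangle$ is an open normal subgroup contained in $U$. It is open, hence closed, hence compact. Its preimage $K$ in $G$ is compact (as $G_0$ is), open and normal. $G/K$ is infinite because $G$ is not compact.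

**Step 2: $G/K$ is a torsion group.** For $g\in G$ the group $\overline{\langle g\rangle}$ is locally compact monothetic, so by Weil's lemma it is compact or discrete infinite cyclic. The latter is excluded: it would be a closed subgroup isomorphic to discrete $\mathbb Z$, which is not minimal. So $\overline{\langle g\rangle}$ is compact, and its image in the discrete group $G/K$ is finite.

**Step 3: an infinite abelian subgroup of $G/K$.** Finitely generated solvable torsion groups are finite: the abelianization is a finitely generated abelian torsion group, hence finite, so the derived subgroup has finite index, is finitely generated, and one inducts on the derived length. As $G/K$ is locally solvable and torsion, it is locally finite. By the theorem of Hall–Kulatilaka (J. London Math. Soc. 39 (1964)) and Kargapolov, every infinite locally finite group has an infinite abelian subgroup. Let $B$ be one in $G/K$. It is a torsion group.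

**Step 4: $B$ contains $V_p$ for some $p$, or an infinite locally cyclic group.** This leaves two cases. Write $B[n]=\{b:nb=0\}$. If some $B[p]$ is infinite, it is an infinite-dimensional $\mathbb F_p$-space and contains a copy of $V_p$. Otherwise all $B[p]$ are finite. If $B[p]\ne0$ for infinitely many $p$, choose a subgroup of order $p$ for each of these. Their sum is infinite, and it is locally cyclic because a finite sum of cyclic groups of coprime orders is cyclic. Otherwise $B$ is a finite sum of primary components, and some $B_p$ is infinite. All $B_p[p^n]$ are finite, by induction: multiplication by $p$ maps $B_p[p^{n+1}]$ into $B_p[p^n]$ with finite kernel $B[p]$. So $B_p\ne B_p[p^n]$ for every $n$, and $B_p$ has elements of every order $p^n$. Consider the tree of sequences $(x_1,\dots,x_n)$ in $B_p$ with $x_1$ of order $p$ and $px_{i+1}=x_i$. Every level is finite and nonempty, so by König's lemma there is an infinite branch, which generates a copy of $\mathbb Z(p^\infty)$. This group is locally cyclic.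

**Step 5: the locally cyclic case is impossible.** Let $G'$ be the preimage in $G$ of the subgroup found. It is open, hence closed, and non-compact because $G'/K$ is infinite. It remains to exclude that $V=G'/K$ is infinite and locally cyclic. Suppose it is, and form everything in $G'$. Every $\kappa_N$ is trivial: given $x,y\in\pi(E_N)$ there is $z\in\pi(E_N)$ with $\langle x,y\rangle=\langle z\rangle$, and $\kappa_N(x,y)$ is a power of $\kappa_N(z,z)=1$. Take for $\mathcal N$ all $N$ as in Lemma 6(1), and for $\mathcal F$ all finite-index subgroups of $V$, a directed family of infinite groups. Then $\pi(E_N)=\pi(E_NK)\in\mathcal F$ by Lemma 6(2), and it is $N$-adapted. By Proposition 4, $G'$ is not minimal, although it is closed in the c-minimal group $G$. Contradiction. So $G'/K\cong V_p$. $\square$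

**Proposition 8.** Let $G$ be balanced, locally solvable, with compact open normal $K$ and $G/K=V\cong V_p$. There is $\mathcal B_G\subseteq\mathrm{Alt}(V)$ with $|\mathcal B_G|\le\max(\aleph_0,\chi(G))$ such that if some family absorbs $\mathcal B_G$, then $G$ is not minimal.

*Proof.* **Step 1: a small family $\mathcal N$.** For each member of a neighborhood base of size $\chi(G)$ choose $N$ inside it as in Lemma 6(1), and close under finite intersections. This gives a downward directed $\mathcal N$, as required in Section 4, with $|\mathcal N|\le\max(\aleph_0,\chi(G))$.

**Step 2: finitely many forms for each $N$.** We translate $\kappa_N$ into $\mathbb F_p$-valued forms. By Lemma 6(2), $\pi(E_N)$ is a finite-codimensional subspace of $V$. Since $V$ has exponent $p$, $\kappa_N(v,w)^p=\kappa_N(pv,w)=1$, so $\kappa_N$ takes values in $Z_N[p]$. Now $Z_N$ is a closed subgroup of the compact Lie group $K/N$, so it is a compact abelian Lie group, i.e. a torus times a finite group, and $Z_N[p]$ is a finite $\mathbb F_p$-space. With respect to a basis of it, the finitely many coordinates of $\kappa_N$ are alternating forms on $\pi(E_N)$. Extend them to $V$ by zero on a complement.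 Let $\mathcal B_G$ be the set of all forms so obtained for $N\in\mathcal N$.

**Step 3: absorbing gives adapted members.** Suppose $\mathcal F$ absorbs $\mathcal B_G$, and let $N\in\mathcal N$. Some member of $\mathcal F$ lies in $\pi(E_N)$, and for each coordinate of $\kappa_N$ some member is isotropic for it. By directedness some $W\in\mathcal F$ is contained in all these finitely many members. So $\kappa_N$ is trivial on $W\times W$, and $W$ is $N$-adapted. Apply Proposition 4. $\square$

## 7. A nilpotent group carrying every alternating form

We prove Theorem 1. The implication **(c)⇒(a)** is now short. If $G$ is a non-compact counterexample to (a), take $G'$ and $p$ from Proposition 7. By $(A_p)$ some family absorbs $\mathrm{Alt}(G'/K)\supseteq\mathcal B_{G'}$, so $G'$ is not minimal by Proposition 8. This contradicts c-minimality. The implication **(a)⇒(b)** is trivial, since nilpotent groups are solvable.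

**(b)⇒(c).** Suppose $(A_p)$ fails for some $p$. We build a counterexample to (b).

**Step 1: the group $A$.** We want a class-2 group with compact center part in which every alternating form occurs as a coordinate of the commutator. Let $V=V_p$, discrete, with basis $(e_i)_{i\in\omega}$, and let $Z=\mathbb F_p^{\mathrm{Alt}(V)}$ with the compact product topology. For $\beta\in\mathrm{Alt}(V)$ let $\beta^+$ be the bilinear form with $\beta^+(e_i,e_j)=\beta(e_i,e_j)$ if $i<j$ and $0$ otherwise. Then
$$\beta^+(v,w)-\beta^+(w,v)=\beta(v,w).$$
Both sides are bilinear, and on basis vectors the left side at $(e_i,e_j)$ is $\beta(e_i,e_j)$ if $i<j$, is $-\beta(e_j,e_i)=\beta(e_i,e_j)$ if $i>j$, and is $0=\beta(e_i,e_i)$ if $i=j$. Put $B(v,w)=(\beta^+(v,w))_\beta\in Z$ and let $A=V\times Z$ with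
$$(v,z)(w,y)=(v+w,\;z+y+B(v,w)).$$
Since $B$ is bilinear, this product is associative, with identity $(0,0)$ and inverse $(v,z)^{-1}=(-v,-z+B(v,v))$. As $V$ is discrete, the operations are continuous for the product topology, so $A$ is a locally compact group. The subgroup $Z=\{0\}\times Z$ is compact, open and central, so $A$ is balanced. $A$ is not compact, since $A/Z\cong V$ is infinite. For $a=(v,z)$ and $b=(w,y)$ we have $ab=(0,B(v,w)-B(w,v))\cdot ba$, so
$$[(v,z),(w,y)]=\bigl(0,(\beta(v,w))_\beta\bigr).\tag{1}$$
Commutators are central and not all trivial, so $A$ has nilpotency class $2$. (With one form in place of all of them this is the group of Section 3.) Let $\pi:A\to V$ be the projection.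

**Step 2: setting up c-minimality.** Let $H\le A$ be closed with topology $\tau$, and let $\tau'\subseteq\tau$ be a Hausdorff group topology on $H$. We must show $\tau'=\tau$. Put $Y=H\cap Z$ and $V_H=\pi(H)$. If $V_H$ is finite, $H$ is closed in the compact set $V_H\times Z$, so $H$ is compact and $\tau'=\tau$. Let $V_H$ be infinite, so $V_H\cong V_p$. The group $Y$ is $\tau$-compact, so $\tau'|_Y=\tau|_Y$, and $Y$ is $\tau'$-compact, hence $\tau'$-closed.

**Step 3: $Y$ is $\tau'$-open.** This is where the failure of $(A_p)$ is used. Suppose $Y$ is not $\tau'$-open. Then $\pi(P)$ is infinite for each $\tau'$-neighborhood $P$ of $1$. Otherwise $P$ meets only finitely many cosets of the $\tau'$-closed subgroup $Y$. Deleting from $P$ those different from $Y$, which are $\tau'$-closed and do not contain $1$, leaves a $\tau'$-neighborhood of $1$ contained in $Y$, so $Y$ is open after all.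

Let $W_P=\mathrm{span}\,\pi(P)\subseteq V_H$. These are infinite subspaces, and $W_{P\cap P'}\subseteq W_P\cap W_{P'}$. Let $\beta\in\mathrm{Alt}(V_H)$ and extend it to $\tilde\beta\in\mathrm{Alt}(V)$ (by zero on a complement). The commutator map $H\times H\to Y$ is $\tau'$-continuous, and the coordinate $\mathrm{pr}_{\tilde\beta}:Y\to\mathbb F_p$ is continuous for $\tau|_Y=\tau'|_Y$. So their composition is continuous into a discrete space, and by (1) there is a $\tau'$-neighborhood $P$ of $1$ with $\beta=0$ on $\pi(P)\times\pi(P)$, hence, by bilinearity, on $W_P\times W_P$. Therefore the sets $W_P\cap V'$, with $P$ a $\tau'$-neighborhood of $1$ and $V'$ of finite codimension in $V_H$, form a family absorbing $\mathrm{Alt}(V_H)$. As $V_H\cong V_p$, this means that $(A_p)$ holds, a contradiction.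

**Step 4: conclusion.** $Y$ is open in both $\tau'$ and $\tau$, and the two topologies agree on $Y$, so $\tau'=\tau$. Hence every closed $H\le A$ is minimal, $A$ is c-minimal, and $A$ contradicts (b). This proves Theorem 1. $\square$

We record for later that $\chi(A)\le|\mathrm{Alt}(V_p)|=\mathfrak c$. Indeed, $Z$ is open in $A$ and is a product of $\mathfrak c$ finite groups.

## 8. Absorbing at most $\mathfrak p$ forms

In Section 1 the decreasing chain broke down at stage $\omega$ because the intersection could vanish. Replacing the intersection by a pseudo-intersection repairs this for as long as fewer than $\mathfrak p$ subspaces have been chosen.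

**Lemma 9.** If $\mathcal B\subseteq\mathrm{Alt}(V_p)$ and $|\mathcal B|\le\mathfrak p$, some family absorbs $\mathcal B$.

*Proof.* Write $\mathcal B=\{\beta_\alpha:\alpha<\mu\}$ with $\mu\le\mathfrak p$ a cardinal. By recursion we find subspaces $W_\alpha$, isotropic for $\beta_\alpha$, such that all finite intersections of the $W_\alpha$ are infinite.

**Step 1: a pseudo-intersection.** We need a set that is almost inside all earlier subspaces. Let $\alpha<\mu$ and suppose the $W_\gamma$, $\gamma<\alpha$, are given. As $|\alpha|<\mathfrak p$, the family $\{V_p\}\cup\{W_\gamma:\gamma<\alpha\}$ of subsets of the countable set $V_p$ has fewer than $\mathfrak p$ members and all its finite intersections are infinite. So it has an infinite pseudo-intersection $X=\{x_1,x_2,\dots\}$ (distinct $x_i$), which we may take inside $V_p$.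

**Step 2: an isotropic subspace spanned far out in $X$.** Each tail $X_{\ge n}=\{x_n,x_{n+1},\dots\}$ is infinite, so it spans an infinite-dimensional space. Hence we can choose recursively
$$w_n\in\mathrm{span}(X_{\ge n}),\qquad \beta_\alpha(w_i,w_n)=0\ (i<n),\qquad w_n\notin\mathrm{span}(w_1,\dots,w_{n-1}),$$
because the finitely many linear conditions cut out an infinite-dimensional subspace. Let $W_\alpha=\mathrm{span}\{w_n\}$. It is isotropic for $\beta_\alpha$.

**Step 3: finite intersections stay infinite.** Let $\gamma_1,\dots,\gamma_k<\alpha$. For large $n$ we have $X_{\ge n}\subseteq\bigcap_iW_{\gamma_i}$. As the $W_{\gamma_i}$ are subspaces, $w_n\in W_\alpha\cap\bigcap_iW_{\gamma_i}$ for all large $n$. The $w_n$ are independent, so this intersection is infinite, and the recursion continues.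

**Step 4: the family.** Let $\mathcal F$ consist of all finite intersections of the $W_\alpha$ (and $V_p$), intersected with finite-codimensional subspaces. Its members are infinite, it is directed, and it absorbs $\mathcal B$. $\square$

*Proof of Theorem 2.* Let $G$ be as in the theorem with $\chi(G)\le\mathfrak p$, and suppose $G$ is not compact. Take $G'$ from Proposition 7. A neighborhood base of $G$ restricts to one of $G'$, so $\chi(G')\le\mathfrak p$ and $|\mathcal B_{G'}|\le\max(\aleph_0,\mathfrak p)=\mathfrak p$. By Lemma 9 some family absorbs $\mathcal B_{G'}$, and by Proposition 8 $G'$ is not minimal, a contradiction. If $\mathfrak p=\mathfrak c$, then $|\mathrm{Alt}(V_p)|=\mathfrak c=\mathfrak p$, so Lemma 9 gives $(A_p)$ for all $p$, and (a) follows from Theorem 1. $\square$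

## 9. Random forms have thin isotropic sets

Now we want $(A_p)$ to fail. Suppose $\mathcal F$ absorbs $\mathrm{Alt}(V)$, $V=V_p$, and choose $W_\beta\in\mathcal F$ isotropic for $\beta$. Here is a natural plan. A random form has only thin isotropic subspaces, so finitely many independent random forms should have $W_{\beta_1}\cap\dots\cap W_{\beta_k}$ finite, and that contradicts directedness. The plan stops at measurability: $\beta\mapsto W_\beta$ is a choice function, and probabilities such as "$v\in W_\beta$" make no sense for it. No argument in ZFC can remove the obstacle, since $\mathfrak p=\mathfrak c$ gives $(A_p)$. The statement $(E)$ is exactly what replaces measurability. It gives a measure on pairs $(\beta,W)$ with $\beta$ Haar-distributed, all of whose events of positive measure are realized by some honest pair $(\beta,W_\beta)$.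

Let $X=\mathrm{Alt}(V)\cong\mathbb F_p^{[\omega]^2}$ (values on pairs of basis vectors), a compact metrizable group with Haar probability $m_X$. There are a Borel isomorphism $X\to2^\omega$ carrying $m_X$ to $m$ (both are atomless standard Borel probability spaces) and a homeomorphism $2^V\cong2^\omega$. Transporting along these, $(E)$ applies to functions $f:X\to2^V$, whose values are subsets of $V$, with first marginal $m_X$.

How thin is isotropic? In $\mathbb F_p^k$ there are at least $p^{r(k-r)}$ subspaces of dimension $r$. Each is isotropic for a random form with probability $p^{-r(r-1)/2}$. So the expected number of isotropic ones is at least $p^{r(k+\frac12-\frac32r)}$, which is at least $1$ until $r=(2k+1)/3$. Counting can therefore give a bound only past dimension about $2k/3$, i.e. past size about $n^{2/3}$ with $n=p^k$. The next lemma proves a bound of this size, for arbitrary finite sets $T$ and arbitrary dependence between $S$ and $\beta$.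

**Lemma 10.** Let $T\subseteq V\setminus\{0\}$ be finite, $|T|=n\ge1$, and let $S$ be a random subset of $T$, defined on a probability space carrying also a Haar-distributed $\beta\in X$, with $\beta|_{S\times S}=0$ a.s. Then $\mathbb E|S|\le Cn^{2/3}$ with $C=2p^{7/6}$.

*Proof.* If $n=1$, then $\mathbb E|S|\le1\le C$. Let $n\ge2$, $L=\log_pn>0$, $d=\lceil L\rceil\ge1$. The idea is to bound the $d$-th moment of $|S|$.

**Step 1: reduce to counting isotropic tuples.** Almost surely every tuple in $S^d$ is isotropic, so
$$|S|^d\le\#\{(v_1,\dots,v_d)\in T^d:\beta(v_i,v_j)=0\ \forall i,j\}.$$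
The right side involves $\beta$ alone, so the dependence between $S$ and $\beta$ no longer matters.

**Step 2: the probability that a tuple of rank $r$ is isotropic.** If $u_1,\dots,u_r\in V$ are linearly independent, then $\beta\mapsto(\beta(u_i,u_j))_{i<j}$ is a continuous homomorphism $X\to\mathbb F_p^{r(r-1)/2}$. It is surjective: extend the $u_i$ to a basis of $V$ and prescribe values. So it pushes Haar measure to the uniform distribution. A tuple of rank $r$ contains a basis of its span, and it is isotropic iff $\beta$ vanishes on that basis. The probability is $p^{-r(r-1)/2}$.

**Step 3: the number of tuples of rank $r$.** There are at most $\binom dr n^r(p^r)^{d-r}$: choose the positions of a basis of the span, its members in $T$, and the remaining entries in the span, which has $p^r$ elements. Also $r\ge1$, as $0\notin T$.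

**Step 4: the sum.** With $n=p^L$, Steps 1–3 give
$$\mathbb E|S|^d\le\sum_{r=1}^d\binom dr p^{\,rL+r(d-r)-r(r-1)/2}\le2^d\max_{1\le r\le d}p^{\,r(L+d)-\frac32r^2+\frac r2}\le2^dp^{(L+d)^2/6+d/2}.$$
Here $r(L+d)-\frac32r^2\le(L+d)^2/6$ (the maximum over real $r$, at $r=(L+d)/3$) and $r\le d$. Since $L\le d$, $(L+d)^2/6\le2d^2/3$. By Jensen, and since $d\le L+1$,
$$\mathbb E|S|\le(\mathbb E|S|^d)^{1/d}\le2p^{\frac12+\frac{2d}3}\le2p^{\frac12+\frac23(L+1)}=2p^{7/6}n^{2/3}.\qquad\square$$

*Proof of Theorem 3(i).* Assume $(E)$, and suppose $\mathcal F$ absorbs $\mathrm{Alt}(V)$. For $\beta\in X$ choose $W_\beta\in\mathcal F$ with $\beta|_{W_\beta\times W_\beta}=0$. Apply $(E)$ to $f(\beta)=W_\beta$ to obtain $\lambda$ on $X\times2^V$.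

**Step 1: $\lambda$-almost every $W$ is isotropic.** This lets us use Lemma 10. The set of $(\beta,W)$ with $W$ a subspace and $\beta|_{W\times W}=0$ is closed: for each fixed $v,w\in V$, conditions such as "$v,w\in W$ implies $v+w\in W$ and $\beta(v,w)=0$" are clopen. It contains the graph of $f$. Its complement is Borel and misses the graph, so it is $\lambda$-null.

**Step 2: few vectors lie in $W$ with large probability.** For $v\ne0$ put $q_v=\lambda\{(\beta,W):v\in W\}$. Let $T$ be a nonempty finite set of nonzero vectors with $q_v\ge\delta>0$ for $v\in T$. Lemma 10 with $S=W\cap T$ on the probability space $(X\times2^V,\lambda)$, whose first marginal is Haar, gives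
$$\delta|T|\le\sum_{v\in T}q_v=\mathbb E|S|\le C|T|^{2/3},\qquad\text{i.e. } |T|\le C^3\delta^{-3}.$$
So at most $C^3\delta^{-3}$ nonzero vectors have $q_v\ge\delta$.

**Step 3: four independent copies meet in a finite set.** Sort the $v$ with $q_v>0$ according to $2^{-i-1}<q_v\le2^{-i}$:
$$\sum_{v\ne0}q_v^4\le\sum_{i\ge0}2^{-4i}\cdot C^32^{3(i+1)}=16\,C^3<\infty.$$
(The exponent $4$ is the first integer beyond the $3$ in $\delta^{-3}$. For $\sum q_v^3$ this estimate would give a divergent series.) By Tonelli the left side equals $\int|W_1\cap W_2\cap W_3\cap W_4\setminus\{0\}|\,d\lambda^4$. Let $D$ be the set of quadruples $(z_1,\dots,z_4)$, $z_i=(\beta_i,W_i)$, with $W_1\cap\dots\cap W_4$ finite. It is Borel, being a countable union, over finite $F\subseteq V$, of the closed sets defined by $W_1\cap\dots\cap W_4\subseteq F$. So $\lambda^4(D)=1$.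

**Step 4: realize a quadruple on the graph.** Here we use $(E)$ in earnest. By Fubini $\{z_1:\lambda^3(D_{z_1})=1\}$ is a Borel set of $\lambda$-measure $1$, so it meets the graph of $f$. Fix such a $z_1$ in the graph. Now $D_{z_1}$ is Borel with $\lambda^3(D_{z_1})=1$, so in the same way there is $z_2$ in the graph with $\lambda^2(D_{z_1z_2})=1$, then $z_3$ in the graph with $\lambda(D_{z_1z_2z_3})=1$, and finally $z_4\in D_{z_1z_2z_3}$ in the graph. This yields $\beta_1,\dots,\beta_4$ with $W_{\beta_1}\cap\dots\cap W_{\beta_4}$ finite. But $\mathcal F$ is directed and consists of infinite subspaces, so this intersection contains an infinite member of $\mathcal F$, a contradiction. $\square$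

## 10. $(E)$ after adding $\aleph_2$ random reals

Let $M\models$ ZFC+CH and $\kappa=\omega_2=(2^{\aleph_0})^+$ in $M$. Let $\mathbb B$ be the measure algebra of $(2^\omega)^\kappa$: Baire sets modulo null sets, for the product of coin-tossing measures. A Baire set depends on countably many coordinates, i.e. it has the form $\{x:x|S\in B\}$ with $S\subseteq\kappa$ countable and $B\subseteq(2^\omega)^S$ Borel. Let $r=(r_\xi)_{\xi<\kappa}$ be the generic sequence. Recall the standard facts: $\mathbb B$ is ccc; $M[r]\models\mathfrak c=\aleph_2$; for countable $S\subseteq\kappa$ in $M$ and Borel $B$ coded in $M$, the set $\{x:x|S\in B\}$ belongs to the generic filter iff $r|S\in B$, with $B$ reinterpreted in $M[r]$. In particular $r|S$ avoids every null Borel subset of $(2^\omega)^S$ coded in $M$, and $r|S$ is generic for the measure algebra of $(2^\omega)^S$. We use two consequences.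

**(R1)** *If $\dot s$ is a name for an element of $2^\omega$, there are a countable $S\subseteq\kappa$, $S\in M$, and a Borel function $h:(2^\omega)^S\to2^\omega$ coded in $M$ with $\Vdash\dot s=h(r|S)$.* Represent the Boolean value $[\![\dot s(n)=1]\!]$ by a Baire set $\{x:x|S_n\in B_n\}$ with $S_n$ countable. Put $S=\bigcup_nS_n$ and $h(x)(n)=1\iff x|S_n\in B_n$. Then $\dot s(n)=1$ holds iff the Baire set is in the generic filter, iff $r|S_n\in B_n$, iff $h(r|S)(n)=1$. The same argument for the measure algebra of $(2^\omega)^C$, $C\in M$ countable, shows that each real of $M[r|C]$ is $g(r|C)$ for a Borel $g$ coded in $M$.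

**(R2)** *If $C,S\in M$ are disjoint countable subsets of $\kappa$, then $r|S$ avoids every null Borel subset of $(2^\omega)^S$ coded in $M[r|C]$.* In $M[r|C]$ enlarge the set to a null $G_\delta$ set. Its code, which describes a sequence of open sets as unions of basic clopen sets, is $g(r|C)$ with $g$ Borel and coded in $M$. Consider
$$\{(x,y)\in(2^\omega)^C\times(2^\omega)^S:g(x)\text{ codes a null }G_\delta\text{ set containing }y\}.$$
It is Borel and coded in $M$: a code describes a null set iff the measures of the finite intersections of the coded open sets tend to $0$, which is a Borel condition on the code. All its sections over $x$ are null, so it is null by Fubini. Hence $(r|C,r|S)=r|(C\cup S)$ avoids it. As $g(r|C)$ does code a null $G_\delta$ set, $r|S$ is not in that set.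

*Proof of $(E)$ in $M[r]$.* Let $f:2^\omega\to2^\omega$ be in $M[r]$, with a name forced by every condition to be such a function.

**Step 1: read off the values $f(r_\xi)$ uniformly.** We want to see $f(r_\xi)$ as one fixed Borel function of $r_\xi$ and countably many other random reals. Work in $M$. By (R1), enlarging index sets if necessary, for each $\xi<\kappa$ choose a countably infinite $S_\xi\ni\xi$, a bijection $e_\xi:\omega\to S_\xi$ with $e_\xi(0)=\xi$, and a Borel $h_\xi:(2^\omega)^\omega\to2^\omega$ with
$$\Vdash f(r_\xi)=h_\xi\bigl((r_{e_\xi(n)})_{n}\bigr).$$
Each countable set equals $S_\xi$ for at most countably many $\xi$, since $\xi\in S_\xi$. So there are $\kappa$ many distinct sets $S_\xi$. By the $\Delta$-system lemma for $(2^{\aleph_0})^+$ countable sets there are $I\subseteq\kappa$ of size $\kappa$ and a countable $R$ with $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in I$. Remove from $I$ the at most countably many elements of $R$. There are only $2^{\aleph_0}$ possibilities for the triple $(h_\xi,\,e_\xi^{-1}(R),\,e_\xi|_{e_\xi^{-1}(R)})$, and $\kappa=(2^{\aleph_0})^+$ is regular. So after shrinking $I$ to another set of size $\kappa$ we may assume that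 $h_\xi=h$, $e_\xi^{-1}(R)=P$ and $e_\xi|_P=e$ do not depend on $\xi\in I$. Let $Q=\omega\setminus P$. Then $0\in Q$, as $e_\xi(0)=\xi\notin R$.

**Step 2: the measure $\lambda$.** The common root gives a parameter, and the remaining coordinates are integrated out. In $M[r]$ put $a=(r_{e(n)})_{n\in P}$ and
$$\varphi:(2^\omega)^Q\to2^\omega\times2^\omega,\qquad\varphi(y)=(y_0,h(a\cup y)),\qquad\lambda=\varphi_*(m^Q).$$
The first marginal of $\lambda$ is the distribution of $y_0$, that is, $m$. For $\xi\in I$ let $y_\xi=(r_{e_\xi(n)})_{n\in Q}$. Since $e_\xi|_P=e$, we have $a\cup y_\xi=(r_{e_\xi(n)})_n$, and therefore $\varphi(y_\xi)=(r_\xi,f(r_\xi))$ lies on the graph of $f$.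

**Step 3: positive sets meet the graph.** Let $D$ be Borel with $\lambda(D)>0$. By (R1) its code lies in $M[r|C]$ for some countable $C\in M$, and we may take $C\supseteq R$. Then $a\in M[r|C]$, so $D'=\varphi^{-1}(D)$ is coded in $M[r|C]$, and $m^Q(D')=\lambda(D)>0$. In $M$, the sets $S_\xi\setminus R$ ($\xi\in I$) are pairwise disjoint and $C$ is countable, so all but countably many $\xi\in I$ satisfy $S_\xi\cap C=R$. In $M$ choose distinct $\xi_0,\xi_1,\ldots\in I$ with this property. The set
$$\{(y^k)_k:y^k\notin D'\ \forall k\}\subseteq((2^\omega)^Q)^\omega$$
has measure $\prod_k(1-m^Q(D'))=0$ and is coded in $M[r|C]$. The sequence $(y_{\xi_k})_k$ is the reindexing of $r|\bigcup_k(S_{\xi_k}\setminus R)$ by the bijection $(k,n)\mapsto e_{\xi_k}(n)$, $k\in\omega$, $n\in Q$, which is in $M$. The index set $\bigcup_k(S_{\xi_k}\setminus R)$ is countable in $M$ and disjoint from $C$. So by (R2) the sequence is not in that null set. Hence $y_{\xi_k}\in D'$ for some $k$, and $\varphi(y_{\xi_k})\in D\cap\mathrm{graph}(f)$. This proves $(E)$ in $M[r]$. $\square$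

*End of the proof of Theorem 3(ii).* By Theorem 3(i), $(A_p)$ fails in $M[r]$ for every $p$, so (a) and (b) fail there by Theorem 1. More precisely, by Section 7 the groups $A$ constructed there, one for each prime $p$, are locally compact, balanced, nilpotent of class 2 with a compact open central subgroup, c-minimal and non-compact. By Theorem 2 such an $A$ has $\chi(A)>\mathfrak p$. So $\mathfrak p<\chi(A)\le\mathfrak c=\aleph_2$. As $\mathfrak p\ge\aleph_1$, we get $\mathfrak p=\aleph_1$ and $\chi(A)=\aleph_2=\mathfrak p^+$. $\square$

*Proof of the Corollary.* If ZFC is consistent, so is ZFC+CH, under which $\mathfrak p=\mathfrak c$ and the statement holds by Theorem 2. Forcing over a model of CH as above gives the consistency of its negation, by Theorem 3. $\square$
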